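\title{The pair $\mathfrak{sl}(n)\times\mathfrak{sl}(n)$ at the critical level in the Weyl vertex algebra of rank $n^2$}

\begin{abstract}
The embedding $\mathfrak{sl}(n)\times\mathfrak{sl}(n)\subset\mathfrak{sl}(n^2)$ given by $\mathbb C^{n^2}=\mathbb C^n\otimes\mathbb C^n$ induces a homomorphism $\Phi$ from $V^{-n}(\mathfrak{sl}(n))\otimes V^{-n}(\mathfrak{sl}(n))$ to the Weyl vertex algebra of rank $n^2$. Both factors are at the critical level. We prove that $\Phi$ identifies the two copies of the Feigin--Frenkel center through the identity map, and that these identifications generate the kernel of $\Phi$. The proof combines a commutant computation in the Weyl vertex algebra with an injectivity statement on arc spaces. We also determine the center, the associated graded algebra and the character of the image, and show that none of the $n-1$ generators of the kernel can be omitted.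
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Fix $n\ge2$, put $\ell=n^2$ and $\mathfrak g=\mathfrak{sl}(n)$. The Weyl vertex algebra ($\beta\gamma$ system) $M=M_\ell$ of rank $\ell$ is generated by even fields $x_\alpha,p_\alpha$, indexed here by pairs $\alpha=(i,a)$ with $1\le i,a\le n$, whose only singular operator product expansions are
\[
p_\alpha(z)\,x_\beta(w)\sim\frac{\delta_{\alpha\beta}}{z-w}.
\]
The assignment $e_{\alpha\beta}\mapsto{:}x_\alpha p_\beta{:}$ realizes $\mathfrak{gl}(\ell)$ at level $-1$, and $M$ contains the simple affine vertex algebra $V_{-1}(\mathfrak{sl}(\ell))$. Identify $\mathbb C^\ell=\mathbb C^n\otimes\mathbb C^n$ and embed $\mathfrak g\times\mathfrak g$ in $\mathfrak{sl}(\ell)$ by $(a,b)\mapsto a\otimes1+1\otimes b$. On each factor the trace form of $\mathfrak{gl}(\ell)$ restricts to $n$ times the trace form of $\mathfrak g$, so each factor acquires the level $-n=-h^\vee$, the critical level. With $V=V^{-n}(\mathfrak g)$ the universal affine vertex algebra at this level, we obtain a homomorphism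 of vertex algebras
\[
\Phi\colon V\otimes V\longrightarrow V_{-1}(\mathfrak{sl}(\ell))\subset M .
\]

At the critical level $V$ has a large center $\mathfrak z$, the Feigin--Frenkel center. It is generated by the quadratic Sugawara element $S^{(2)}=S=\sum_i{:}u_iu^i{:}$, where $\{u_i\},\{u^i\}$ are dual bases of $\mathfrak g$ for the trace form, together with higher Sugawara elements $S^{(3)},\dots,S^{(n)}$. It is known, and we recover it in Example~\ref{ex:S}, that $\Phi(S\otimes\mathbf 1)=\Phi(\mathbf 1\otimes S)\ne0$. Hence $\operatorname{Im}\Phi$ is a quotient of $(V\otimes V)/\langle s\rangle$ with $s=S\otimes\mathbf 1-\mathbf 1\otimes S$, and it is not simple. Put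
\[
s_k=S^{(k)}\otimes\mathbf 1-\mathbf 1\otimes S^{(k)},\qquad
\mathcal V(\mathfrak{sl}(n)\times\mathfrak{sl}(n))=(V\otimes V)/\langle s_2,\dots,s_n\rangle ,
\]
where $\langle\,\cdot\,\rangle$ denotes the ideal generated. The question, posed in \cite{AKMPP}, is whether $\operatorname{Im}\Phi\cong\mathcal V(\mathfrak{sl}(n)\times\mathfrak{sl}(n))$. The answer is yes.

\begin{theorem}\label{thm:main}
Let $n\ge2$ and let $S^{(2)},\dots,S^{(n)}$ be any Sugawara elements generating the center $\mathfrak z$ of $V$. Then $\ker\Phi=\langle s_2,\dots,s_n\rangle$. Hence $\operatorname{Im}\Phi\cong\mathcal V(\mathfrak{sl}(n)\times\mathfrak{sl}(n))$.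
\end{theorem}

The answer can be guessed from the classical limit. Arrange the generators in matrices $X=(x_{ia})$, $P=(p_{ia})$ and treat them as commuting variables. The currents of the two factors become the entries of the traceless parts $A$ of $XP^\top$ and $B$ of $X^\top P$. When $X$ is invertible, $X^\top P=(X^{-1}(XP^\top)X)^\top$, so $B$ is conjugate to $A^\top$; and two matrices with the same distinct eigenvalues are always conjugate. So the only relations one expects between $A$ and $B$ are $\operatorname{tr}A^k=\operatorname{tr}B^k$ for $2\le k\le n$, and the functions $\operatorname{tr}A^k$ are the leading terms of generators of $\mathfrak z$.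

Two things could spoil this guess. First, equality of leading terms says nothing about lower order terms: $\Phi$ might match the two centers through a nontrivial automorphism of $\mathfrak z$, or not match them at all. Second, the leading terms of a vertex algebra are functions on \emph{arcs}, and arcs through the singular locus of the scheme $\{\operatorname{tr}A^k=\operatorname{tr}B^k\}$ could force further relations. Section~\ref{sec:arcs} excludes the second possibility, using the geometry of the nilpotent cone. Sections~\ref{sec:com} and~\ref{sec:proof} exclude the first: we describe $\Phi(V\otimes\mathbf 1)$ as a commutant in $M$, deduce that the centers are matched by a map $\theta\colon\mathfrak z\to\mathfrak z$, and observe that $\theta$ is both unipotent and an involution. Section~\ref{sec:low} shows this argument in weights $2$ and $3$. Section~\ref{sec:structure} collects what the proof gives about the structure of $\operatorname{Im}\Phi$.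

\section{Filtrations and leading terms}\label{sec:prelim}

\subsection{Vertex algebra conventions}\label{ss:va}
Let $W$ be a vertex algebra with vacuum $\mathbf 1$ and translation operator $T$. We write the field of $a\in W$ as $a(z)=\sum_m a_{(m)}z^{-m-1}=a^+(z)+a^-(z)$, where $a^+$ collects the modes with $m<0$. We have $a_{(m)}\mathbf 1=0$ for $m\ge0$, $a_{(-1)}\mathbf 1=a$, $a_{(-2)}\mathbf 1=Ta$, and $(Ta)_{(m)}=-ma_{(m-1)}$; the operator $T$ is a derivation of every product $a_{(m)}b$. The field of ${:}ab{:}=a_{(-1)}b$ is $a^+(z)b(z)+b(z)a^-(z)$. We use the commutator formula and skew-symmetry: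
\[
[a_{(m)},b_{(k)}]=\sum_{j\ge0}\binom mj(a_{(j)}b)_{(m+k-j)},\qquad
a_{(m)}b=\sum_{j\ge0}\frac{(-1)^{m+j+1}}{j!}\,T^j\bigl(b_{(m+j)}a\bigr).
\]
Ideals are two-sided, hence $T$-stable. Conversely, by skew-symmetry, a $T$-stable subspace that is stable under all modes of $W$ is an ideal.

We say that $a$ and $b$ \emph{commute} if $a_{(m)}b=0$ for all $m\ge0$. This is equivalent to $[a_{(m)},b_{(k)}]=0$ for all $m,k$: one direction is the commutator formula, and for the other apply $[a_{(m)},b_{(-1)}]$ to $\mathbf 1$. In particular the relation is symmetric. The \emph{commutant} $\operatorname{Com}_W(\Sigma)$ of a subset $\Sigma$ is the set of elements commuting with all of $\Sigma$. It is a vertex subalgebra, since $a_{(m)}b_{(k)}c=b_{(k)}a_{(m)}c=0$ for $a\in\Sigma$, $m\ge0$ and $b,c$ in the commutant. Consequently an element that commutes with $\Sigma$ commutes with the vertex subalgebra generated by $\Sigma$.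

\subsection{Jets and arcs}\label{ss:jets}
Let $Y\subset\mathbb A^N$ be the affine scheme defined by $f_1,\dots,f_r$. Substitute $u_i(t)=\sum_k u_{i,k}t^k$ for the coordinates and expand $f_s(u(t))=\sum_jf_{s,j}t^j$. The \emph{jet scheme} $J_mY$ has coordinate ring $\mathbb C[u_{i,k}:k\le m]/(f_{s,j}:j\le m)$; its $\mathbb C$-points are the points of $Y$ with values in $\mathbb C[t]/(t^{m+1})$. The \emph{arc scheme} $JY$ has coordinate ring $\mathbb C[u_{i,k}]/(f_{s,j})$, with all $k,j\ge0$. Both constructions are functorial and compatible with products. For an open subset $U\subset Y$, $J_mU$ is the preimage of $U$ under $J_mY\to Y$; in particular $\mathbb C[J_m(Y_f)]=\mathbb C[J_mY][f_0^{-1}]$, and likewise for arcs. If $U$ is smooth of dimension $d$, then $J_mU$ is smooth of dimension $(m+1)d$.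

We write $A(t)=\sum_kA_kt^k$ for the generic arc in $\mathfrak g$ and put
\[
Q=\mathbb C[J\mathfrak g],\qquad \chi_k(A)=\operatorname{tr}A^k,\qquad \chi_k(A(t))=\sum_{j\ge0}\chi_{k,j}t^j,\qquad R=\mathbb C[\chi_{k,j}:2\le k\le n,\ j\ge0]\subset Q .
\]
By Newton's identities, $\chi_2,\dots,\chi_n$ and the coefficients of the characteristic polynomial of a traceless matrix are polynomials in each other. A companion matrix with entries in $\mathbb C[[t]]$ therefore gives the $\chi_{k,j}$ any prescribed values, so the $\chi_{k,j}$ are algebraically independent. The ring $Q$ has two gradings: the entries of $A_k$ have \emph{degree} $1$ and \emph{weight} $k+1$. Then $\chi_{k,j}$ has degree $k$ and weight $k+j$.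

\subsection{The affine vertex algebra and its center}\label{ss:affine}
The algebra $V$ is generated by $\mathfrak g$, with $[y_{(m)},y'_{(k)}]=[y,y']_{(m+k)}-n\,m\,\delta_{m+k,0}\operatorname{tr}(yy')$, and ordered monomials $y^1_{(-m_1)}\cdots y^r_{(-m_r)}\mathbf 1$ with all $m_i\ge1$ in a basis of $\mathfrak g$ form a basis of $V$. Such a monomial has conformal weight $\sum m_i$. The PBW filtration $V_{\le d}$ is spanned by the monomials with $r\le d$. Its associated graded space is the symmetric algebra on the $y_{(-k-1)}$, $k\ge0$, and the product is the one induced by $a_{(-1)}b$. We identify $y_{(-k-1)}$ with the function $\operatorname{tr}(A_ky^\top)$, so that $e_{ij}$ corresponds to the entry $A_{ij}$. Then $\operatorname{gr}V=Q$, compatibly with degree and weight. The \emph{symbol in degree $d$} of $v\in V_{\le d}$ is its image in $V_{\le d}/V_{\le d-1}$, a homogeneous element of degree $d$ of $Q$, possibly zero. Since $[T,y_{(-k-1)}]=(k+1)y_{(-k-2)}$, the operator $T$ preserves the filtration and induces the derivation with $A(t)\mapsto\frac{d}{dt}A(t)$;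 hence it sends $\chi_{k,j}$ to $(j+1)\chi_{k,j+1}$. All of this applies to $V_2=V\otimes V$, with $\operatorname{gr}V_2=Q\otimes Q=\mathbb C[J(\mathfrak g\times\mathfrak g)]$.

The center is $\mathfrak z=\operatorname{Com}_V(V)=\{v\in V: y_{(m)}v=0\text{ for all }y\in\mathfrak g,\ m\ge0\}$. Let $W$ be $V$ or $V_2$, let $c\in W$ be central, and let $v=u\mathbf 1$ with $u$ a polynomial in negative modes of the generators. The modes of $c$ commute with $u$, so $c_{(m)}v=0$ for $m\ge0$ and
\begin{equation}\label{eq:central}
c\cdot v:=c_{(-1)}v=u\,c .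
\end{equation}
It follows that the center of $W$ is a commutative associative algebra with derivation $T$, that $W$ is a module over it, that this action commutes with all modes of $W$, and that the symbol of $c\cdot v$ is the product of the symbols. Since $c_{(-j-1)}=(T^jc)_{(-1)}/j!$, the vertex subalgebra generated by a set of central elements is the $T$-stable subalgebra that it generates.

\begin{theorem}[Feigin--Frenkel \cite{FF,Fr}]\label{thm:FF}
There are elements $z_k\in\mathfrak z\cap V_{\le k}$, $2\le k\le n$, of conformal weight $k$ and with symbol $\chi_{k,0}$, such that $\mathfrak z=\mathbb C[T^jz_k:2\le k\le n,\ j\ge0]$.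
\end{theorem}

\begin{lemma}\label{lem:symbz}
The symbols in degree $d$ of the elements of $\mathfrak z\cap V_{\le d}$ are exactly the homogeneous elements of degree $d$ of $R$. The $T^jz_k$ are algebraically independent.
\end{lemma}

\begin{proof}
The symbol of $T^jz_k$ in degree $k$ is $j!\,\chi_{k,j}$. Let $F\ne0$ be a polynomial in variables $\xi_{k,j}$ of degree $k$, with top homogeneous component $F_e$ of degree $e$. Then $z=F(T^jz_k)$ lies in $V_{\le e}$ and its symbol in degree $e$ is $F_e(j!\,\chi_{k,j})$, which lies in $R$ and is nonzero. So $z\ne0$; and $z\in V_{\le d}$ forces $e\le d$, the symbol in degree $d$ being $0$ if $e<d$. Homogeneous $F$ produce all homogeneous elements of $R$.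
\end{proof}

\subsection{The Weyl vertex algebra as a polynomial ring}\label{ss:weyl}
Put $x_{\alpha,k}=x_{\alpha(-k-1)}$ and $p_{\alpha,k}=p_{\alpha(-k-1)}$ for $k\ge0$. As a vector space
\[
M=\mathcal O:=\mathbb C[x_{\alpha,k},p_{\alpha,k}:k\ge0]=\mathbb C[J(\mathrm{Mat}_n\times\mathrm{Mat}_n)],
\]
with generic arcs $X(t)=\sum_kX_kt^k$, $X_k=(x_{ia,k})$, and $P(t)=\sum_kP_kt^k$, $P_k=(p_{ia,k})$. Negative modes of the generators act by multiplication. From $[p_{\alpha(m)},x_{\beta(k)}]=\delta_{\alpha\beta}\delta_{m+k,-1}$ we get, for $k\ge0$,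
\[
p_{\alpha(k)}=\frac{\partial}{\partial x_{\alpha,k}},\qquad x_{\alpha(k)}=-\frac{\partial}{\partial p_{\alpha,k}} .
\]
Let $M_{\le d}$ be the space of polynomials of degree at most $d$. An operator has \emph{degree} $e$ if it raises the degree of homogeneous polynomials by $e$.

\begin{lemma}\label{lem:modes}
For $m\in\mathbb Z$ the mode ${:}x_\alpha p_\beta{:}_{(m)}$ is the sum of three operators:
\begin{itemize}
\item[(a)] multiplication by the coefficient of $t^{-m-1}$ in $x_\alpha(t)p_\beta(t)$, of degree $2$, which is zero for $m\ge0$;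
\item[(b)] the derivation $\sum_{k\ge\max(m,0)}\bigl(x_{\alpha,k-m}\,\partial/\partial x_{\beta,k}-p_{\beta,k-m}\,\partial/\partial p_{\alpha,k}\bigr)$, of degree $0$;
\item[(c)] the operator $-\sum_{k+l=m-1}\partial^2/\partial x_{\beta,k}\,\partial p_{\alpha,l}$, of degree $-2$, which is zero for $m\le0$.
\end{itemize}
\end{lemma}

\begin{proof}
Expand the field as $x_\alpha^+p_\beta^++(x_\alpha^+p_\beta^-+p_\beta^+x_\alpha^-)+p_\beta^-x_\alpha^-$ and take the coefficient of $z^{-m-1}$, using $x_\alpha^+(z)=\sum_kx_{\alpha,k}z^k$, $x_\alpha^-(z)=-\sum_kz^{-k-1}\partial/\partial p_{\alpha,k}$ and the analogous formulas for $p_\beta$.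
\end{proof}

Applying these modes with $m\ge0$ to ${:}x_\gamma p_\delta{:}=x_{\gamma,0}p_{\delta,0}$ gives, for $u,u'\in\mathfrak{gl}(\ell)$ viewed in $M$,
\begin{equation}\label{eq:gl}
u_{(0)}u'=[u,u'],\qquad u_{(1)}u'=-\operatorname{tr}(uu')\mathbf 1,\qquad u_{(m)}u'=0\quad(m\ge2),
\end{equation}
which is the realization at level $-1$. The other common convention $e_{\alpha\beta}\mapsto-{:}x_\beta p_\alpha{:}$ differs from ours by the automorphism $x\mapsto p$, $p\mapsto-x$ of $M$, so $\ker\Phi$ does not depend on the choice.

For $y\in\mathfrak{gl}(n)$ let $y^L,y^R\in M$ be the images of $y\otimes1$ and $1\otimes y$: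
\[
e_{ij}^L=\sum_a{:}x_{ia}p_{ja}{:}=(X_0P_0^\top)_{ij},\qquad e_{kl}^R=\sum_a{:}x_{ak}p_{al}{:}=(X_0^\top P_0)_{kl}.
\]
Put $\pi_L(v)=\Phi(v\otimes\mathbf 1)$ and $\pi_R(v)=\Phi(\mathbf 1\otimes v)$; these are the homomorphisms $V\to M$ extending $y\mapsto y^L$ and $y\mapsto y^R$, $y\in\mathfrak g$. Giving $x_{\alpha,k}$ and $p_{\alpha,k}$ the weight $k+\frac12$, we see from Lemma~\ref{lem:modes} that $\Phi$ preserves weights. Three more objects will be needed:
\[
h=\sum_{i,a}{:}x_{ia}p_{ia}{:}=1^L=1^R,\qquad D=\det X_0\in M,
\]
and the automorphism $\sigma$ of $M$ given by $x_{ia}\leftrightarrow x_{ai}$, $p_{ia}\leftrightarrow p_{ai}$, that is, $X\mapsto X^\top$, $P\mapsto P^\top$. It satisfies $\sigma^2=1$, $\sigma\pi_L=\pi_R$, $\sigma h=h$ and $\sigma D=D$.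

\subsection{The leading term of $\Phi$}\label{ss:leading}
Define $\mu\colon\mathrm{Mat}_n\times\mathrm{Mat}_n\to\mathfrak g\times\mathfrak g$, $\mu(X,P)=(A,B)$, by
\[
\tau=\operatorname{tr}(XP^\top)=\operatorname{tr}(X^\top P),\qquad A=XP^\top-\tfrac\tau n\,1,\qquad B=X^\top P-\tfrac\tau n\,1 .
\]
For $f\in Q\otimes Q$ we write $f(A,B)=(J\mu)^*f\in\mathcal O$, and $f(A)$, $f(B)$ for $f\in Q$. Since $\operatorname{tr}(XP^\top)^k=\operatorname{tr}(P^\top X)^k=\operatorname{tr}(X^\top P)^k$ for all $k$, the binomial expansion gives
\begin{equation}\label{eq:AB}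
\chi_k(A(t))=\chi_k(B(t)),\qquad\text{hence}\qquad f(A)=f(B)\ \text{ for all }f\in R .
\end{equation}

\begin{lemma}\label{lem:leading}
If $v\in V_{2,\le d}$ has symbol $f$ in degree $d$, then $\Phi(v)\equiv f(A,B)\bmod M_{\le 2d-1}$.
\end{lemma}

\begin{proof}
For traceless $y$ we have $\operatorname{tr}(XP^\top y^\top)=\operatorname{tr}(Ay^\top)$. So by Lemma~\ref{lem:modes}, $y^L_{(-k-1)}$ is multiplication by the quadratic polynomial $\operatorname{tr}(A_ky^\top)$ plus an operator of degree $0$, and the same holds for $y^R_{(-k-1)}$ with $B_k$ in place of $A_k$. A product of $r$ such modes applied to $\mathbf 1$ is the product of the $r$ quadratic polynomials plus terms of degree less than $2r$.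
\end{proof}

The assumption that the matrices are square gives good coordinates. On $\{\det X\ne0\}$ the map $(X,P)\mapsto(X,A,\tau)$ is an isomorphism onto $GL_n\times\mathfrak g\times\mathbb A^1$, with inverse $P^\top=X^{-1}(A+\frac\tau n1)$. Passing to arcs, with $\tau(t)=\sum_k\tau_kt^k$,
\begin{equation}\label{eq:coord}
\mathcal O':=\mathcal O[(\det X_0)^{-1}]=\mathbb C[X_0,X_1,\dots][(\det X_0)^{-1}]\otimes Q\otimes\mathbb C[\tau_0,\tau_1,\dots],
\end{equation}
where $Q$ is embedded by $f\mapsto f(A)$. In particular $f\mapsto f(A)$ is injective on $Q$.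

\begin{lemma}\label{lem:inj}
The map $\pi_L$ is injective, and $\pi_L(v)\in M_{\le2d-1}$ implies $v\in V_{\le d-1}$.
\end{lemma}

\begin{proof}
Let $v\ne0$ and let $e$ be minimal with $v\in V_{\le e}$. The symbol $f$ of $v$ in degree $e$ is nonzero, so $f(A)$ is a nonzero homogeneous polynomial of degree $2e$. By Lemma~\ref{lem:leading}, $\pi_L(v)$ has degree exactly $2e$. Both claims follow.
\end{proof}

\section{Weights two and three}\label{sec:low}

\begin{example}[the quadratic element]\label{ex:S}
The bases $\{e_{ij}\}$, $\{e_{ji}\}$ of $\mathfrak{gl}(n)=\mathfrak g\oplus\mathbb C1$ are dual and $\operatorname{tr}(1\cdot1)=n$, so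
\[
\pi_L(S)=\sum_{i,j}(e^L_{ij})_{(-1)}e^L_{ji}-\frac1n\,h_{(-1)}h .
\]
By Lemma~\ref{lem:modes}, $(e_{ij}^L)_{(-1)}$ is multiplication by $(X_0P_0^\top)_{ij}$ plus the derivation $x_{ja,k}\mapsto x_{ia,k+1}$, $p_{ia,k}\mapsto-p_{ja,k+1}$. The derivation sends $e_{ji}^L=\sum_ax_{ja,0}p_{ia,0}$ to $(X_1P_0^\top)_{ii}-(X_0P_1^\top)_{jj}$. With $\omega=\operatorname{tr}(X_1P_0^\top-X_0P_1^\top)$, summation over $i,j$ gives $\operatorname{tr}(X_0P_0^\top)^2+n\omega$. The same computation for $h=\tau_0$ gives $h_{(-1)}h=\tau_0^2+\omega$. Since $\operatorname{tr}A_0^2=\operatorname{tr}(X_0P_0^\top)^2-\tau_0^2/n$,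
\[
\pi_L(S)=\operatorname{tr}A_0^2+\Bigl(n-\frac1n\Bigr)\omega .
\]
The leading term is fixed by $\sigma$ by \eqref{eq:AB}, and the correction $\omega$ is fixed by $\sigma$ by inspection. So $\pi_R(S)=\sigma\pi_L(S)=\pi_L(S)\ne0$. Also $S=z_2$, because the weight $2$ part of $\mathfrak z$ is $\mathbb Cz_2$ and the leading terms agree.
\end{example}

For $z_k$ with $k\ge3$ we have no formula for the lower order terms, only the statement $\pi_R(z_k)-\pi_L(z_k)\in M_{\le2k-1}$. The next example shows what additional information suffices.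

\begin{example}[the cubic element]\label{ex:cubic}
Let $n\ge3$ and suppose we know that $\pi_R(z_3)=\pi_L(z')$ for \emph{some} $z'\in\mathfrak z$. Then $z'$ has weight $3$, so it is a combination of $z_3$ and $Tz_2$, and the terms of degree $6$ show that $z'=z_3+c\,Tz_2$. If $c\ne0$, then $\Phi(z_3\otimes\mathbf 1-\mathbf 1\otimes z_3)=-c\,\pi_L(Tz_2)\neq0$ and Theorem~\ref{thm:main} fails. Apply $\sigma$ and use Example~\ref{ex:S}:
\[
\pi_L(z_3)=\pi_R(z_3)+c\,\pi_R(Tz_2)=\pi_L(z_3)+2c\,\pi_L(Tz_2).
\]
Since $\pi_L$ is injective, $c=0$.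
\end{example}

The symmetry $\sigma$ alone only says that $\pi_R(z_3)-\pi_L(z_3)$ changes sign under $\sigma$. What made the example work is the assumption $\pi_R(z_3)\in\pi_L(V)$. To prove it without a formula for $z_3$, we need a description of $\pi_L(V)$ by equations that $\pi_R(z_3)$ satisfies for general reasons. This is the purpose of Section~\ref{sec:com}. We first settle the commutative problem.

\section{The kernel on arc spaces}\label{sec:arcs}

Let $\mathfrak a\subset Q\otimes Q$ be the ideal generated by all $\chi_{k,j}\otimes1-1\otimes\chi_{k,j}$, so that $(Q\otimes Q)/\mathfrak a=Q\otimes_RQ$. We want to show that $\mathfrak a$ is the whole kernel of $(J\mu)^*$. For jets based at matrices with distinct eigenvalues this is linear algebra. The difficulty is to pass from there to all jets: we need the discriminant to be a non-zero-divisor modulo $\mathfrak a$. Jet schemes of singular varieties do not have such properties in general. For the cusp $u^2=v^3$, the scheme $J_1$ is defined by $u_0^2=v_0^3$ and $2u_0u_1=3v_0^2v_1$; the plane $u_0=v_0=0$ has the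 same dimension $2$ as the jets of the smooth locus, so it is a separate component and $u_0$ is a zero divisor. In our case the required property follows from freeness of $Q$ over $R$, which is governed by the jets of the nilpotent cone. We use three theorems. Recall that a normal variety $Y$ has \emph{rational singularities} if $R^i\varphi_*\mathcal O_{\widetilde Y}=0$ for $i>0$, for a resolution $\varphi\colon\widetilde Y\to Y$.

\begin{theorem}\label{thm:KHM}
\begin{itemize}
\item[(K)] \emph{(Kostant \cite{Ko})} The scheme $\mathcal N=\{\chi_2=\dots=\chi_n=0\}\subset\mathfrak g$ is a reduced irreducible complete intersection of dimension $n^2-n$.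
\item[(H)] \emph{(Hesselink \cite{He})} $\mathcal N$ has rational singularities.
\item[(M)] \emph{(Musta\c{t}\u{a} \cite{Mu})} If $Y$ is a locally complete intersection variety with rational singularities, then $J_mY$ is irreducible for all $m$.
\end{itemize}
\end{theorem}

\begin{lemma}\label{lem:free}
Let $C=\mathbb C[u_1,\dots,u_N]$ be graded with all $u_i$ of positive degree. Let $f_1,\dots,f_r\in C$ be homogeneous of positive degree with common zero locus of dimension $N-r$, and let $\Xi=\mathbb C[\xi_1,\dots,\xi_r]$ act on $C$ through $\xi_i\mapsto f_i$. For every graded complement $E$ of the ideal $(f_1,\dots,f_r)$ in $C$, multiplication $\Xi\otimes E\to C$ is an isomorphism.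
\end{lemma}

\begin{proof}
The ring $C$ is Cohen--Macaulay and the homogeneous elements $f_1,\dots,f_r$ generate an ideal of height $r$, so they form a regular sequence. Hence their Koszul complex, which computes $\operatorname{Tor}^\Xi_\bullet(C,\mathbb C)$, has no higher homology. Give $\xi_i$ the degree of $f_i$ and let $\Xi_+=(\xi_1,\dots,\xi_r)$. The map is surjective by induction on the degree, since $C=E+\sum f_iC$. Let $K$ be its kernel. As $\operatorname{Tor}^\Xi_1(C,\mathbb C)=0$, the sequence $0\to K/\Xi_+K\to E\to C/\Xi_+C\to0$ is exact, and the last map is bijective. So $K=\Xi_+K$, and looking at the lowest degree of $K$ gives $K=0$.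
\end{proof}

Put $Q_m=\mathbb C[J_m\mathfrak g]=\mathbb C[A_0,\dots,A_m]\subset Q$ and $R_m=\mathbb C[\chi_{k,j}:j\le m]\subset Q_m$. The argument for the next statement is that of Eisenbud and Frenkel \cite{EF}.

\begin{proposition}\label{prop:free}
\begin{itemize}
\item[(a)] For each $m$, $Q_m$ is a free $R_m$-module.
\item[(b)] There is a subspace $E\subset Q$, graded for degree and for weight and containing $1$, such that multiplication $R\otimes E\to Q$ is an isomorphism.
\end{itemize}
\end{proposition}

\begin{proof}
(a) The zero scheme in $J_m\mathfrak g$ of the $(m+1)(n-1)$ elements $\chi_{k,j}$, $j\le m$, is $J_m\mathcal N$. It is irreducible by Theorem~\ref{thm:KHM}. It contains the nonempty open subset $J_m(\mathcal N_{\mathrm{reg}})$, where $\mathcal N_{\mathrm{reg}}$ is the smooth locus, so its dimension is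
\[
(m+1)(n^2-n)=\dim J_m\mathfrak g-(m+1)(n-1).
\]
Lemma~\ref{lem:free}, applied with the weight grading, shows that $R_m\otimes E^{(m)}\to Q_m$ is an isomorphism for every weight-graded complement $E^{(m)}$ of the ideal $\mathfrak n_m=(\chi_{k,j}:j\le m)\subset Q_m$.

(b) The ideal $\mathfrak n=(\chi_{k,j})\subset Q$ is graded for degree and weight. Let $E$ be a complement graded in both ways; it contains $1$ because $\mathfrak n$ vanishes in weight $0$. Fix $m$. The entries of $A_k$ with $k>m$ and the $\chi_{k,j}$ with $j>m$ have weight at least $m+2$. So in weights $\le m+1$ the spaces $Q,R,\mathfrak n$ coincide with $Q_m,R_m,\mathfrak n_m$, and we may choose $E^{(m)}$ equal to $E$ in these weights. Then $R\otimes E\to Q$ coincides in weights $\le m+1$ with the isomorphism in (a). Since $m$ is arbitrary, (b) follows.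
\end{proof}

\begin{proposition}\label{prop:kernel}
The kernel of $(J\mu)^*\colon Q\otimes Q\to\mathcal O$ is $\mathfrak a$.
\end{proposition}

\begin{proof}
The inclusion $\mathfrak a\subset\ker(J\mu)^*$ is \eqref{eq:AB}. Let $f\in\ker(J\mu)^*$ and choose $m$ with $f\in Q_m\otimes Q_m$. Let $\mathfrak a_m\subset Q_m\otimes Q_m$ be the ideal generated by the $\chi_{k,j}\otimes1-1\otimes\chi_{k,j}$ with $j\le m$, and let $\bar f$ be the image of $f$ in $\Gamma=(Q_m\otimes Q_m)/\mathfrak a_m=Q_m\otimes_{R_m}Q_m$. We show $\bar f=0$; then $f\in\mathfrak a_m\subset\mathfrak a$.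

\emph{Step 1: localization loses nothing.} Let $\Delta\in\mathbb C[\chi_2,\dots,\chi_n]$ be the discriminant of the characteristic polynomial and $\Delta_0=\Delta(A_0)$, a nonzero element of $R_m$. By Proposition~\ref{prop:free}(a), $\Gamma$ is a free module over the domain $R_m$, so $\Gamma\to\Gamma[\Delta_0^{-1}]$ is injective. By Section~\ref{ss:jets}, $\Gamma[\Delta_0^{-1}]=\mathbb C[J_mY]$, where $Y$ is the closed subscheme of $\{(A,B):\Delta(A)\neq0\}\subset\mathfrak g\times\mathfrak g$ defined by $\chi_k(A)=\chi_k(B)$, $2\le k\le n$.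

\emph{Step 2: $J_mY$ is reduced.} Let $\Delta(A)\ne0$. The differential of $\chi_k$ at $A$ is $a\mapsto k\operatorname{tr}(A^{k-1}a)$. If $\sum_kc_k\,k\operatorname{tr}(A^{k-1}a)=0$ for all traceless $a$, then $\sum_kc_k\,kA^{k-1}$ is a scalar matrix. Unless all $c_k$ vanish, this gives a nonzero polynomial of degree at most $n-1$ annihilating $A$, whereas the minimal polynomial of $A$ has degree $n$. So the differentials of the $n-1$ equations of $Y$ are linearly independent at every point, already in the direction of the first factor. By the Jacobian criterion $Y$ is smooth. Hence $J_mY$ is smooth, in particular reduced, and by the Nullstellensatz it suffices to show that $f$ vanishes at every $\mathbb C$-point of $J_mY$.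

\emph{Step 3: every $\mathbb C$-point of $J_mY$ is in the image of $J_m\mu$.} Such a point is a pair $(A,B)$ of traceless matrices over the local ring $\Lambda=\mathbb C[t]/(t^{m+1})$ with the same characteristic polynomial $c(u)\in\Lambda[u]$, whose reduction modulo $t$ has $n$ simple roots. By Hensel's lemma $c(u)=\prod_i(u-\eta_i)$ with $\eta_i\in\Lambda$ and $\eta_i-\eta_j$ invertible for $i\neq j$. By the Cayley--Hamilton theorem and the Chinese remainder theorem, $\Lambda^n=\bigoplus_i\ker(A-\eta_i)$. Each summand is projective over a local ring, hence free, and reduction modulo $t$ shows that its rank is $1$. So $A$ is conjugate under $GL_n(\Lambda)$ to $\operatorname{diag}(\eta_1,\dots,\eta_n)$, and so is $B^\top$, which also has characteristic polynomial $c$. Choose $X\in GL_n(\Lambda)$ with $B^\top=X^{-1}AX$ and put $P=(X^{-1}A)^\top$. Then $XP^\top=A$, $\tau=0$ and $X^\top P=(P^\top X)^\top=B$, so $(A,B)=\mu(X,P)$. The value of $f$ at $(A,B)$ is the value of $(J\mu)^*f=0$ at $(X,P)$.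
\end{proof}

\section{The image of one factor as a commutant}\label{sec:com}

We look for a set of elements of $M$ whose commutant is exactly $\pi_L(V)$. In the coordinates \eqref{eq:coord} the leading terms of $\pi_L(V)$ are the functions of $A$ alone, so the leading parts of the nonnegative modes of these elements should be derivations that fix $A$ and move $X$ and $\tau$ in all directions. The modes of $\pi_R(\mathfrak g)$ move $X$ by right multiplication with traceless matrices, and $h$ supplies the scalar direction; but all of these fix $XP^\top$, hence $\tau$. To move $\tau$ we need an element that commutes with both copies of $\mathfrak g$ and changes $XP^\top$ by a scalar matrix. The determinant $D$ does this, because $X\,(\operatorname{Cof}X)^\top=\det X\cdot1$ for the cofactor matrix.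

The argument is visible in the degenerate case $n=1$, where $\mathfrak g=0$, $D=x_0$, $h=x_0p_0$, and the claim is $\operatorname{Com}_{M_1}(h,D)=\mathbb C\mathbf 1$. If $v$ commutes with $D$, then $\partial v/\partial p_m=0$ for all $m$, so $v$ is a polynomial in the $x_k$. If $v$ is not constant and $K$ is the largest index that occurs, then $h_{(K)}v=x_0\,\partial v/\partial x_K\ne0$ by Lemma~\ref{lem:modes}. Here $D$ cannot be omitted: $v=x_0^2p_0^2+2(x_1p_0-x_0p_1)$ commutes with $h$. Indeed $h_{(0)}v=0$ because each monomial has equally many $x$ and $p$; $h_{(1)}v=4x_0p_0-4x_0p_0$, the two terms coming from parts (b) and (c) of Lemma~\ref{lem:modes}; $h_{(2)}v=2-2$ from part (c); and $h_{(m)}v$ has negative weight for $m\ge3$.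

We return to $n\ge2$. For $y\in\mathfrak{gl}(n)$ and $m\ge0$ let $d_{y,m}$ be the part of degree $0$ of $y^R_{(m)}$. For $y=e_{kl}$, Lemma~\ref{lem:modes}(b) says that $d_{y,m}$ sends $x_{al}(t)\mapsto t^mx_{ak}(t)$ and $p_{ak}(t)\mapsto-t^mp_{al}(t)$ and kills the other entries; such a formula is read coefficientwise in $t$. In matrix form, for all $y\in\mathfrak{gl}(n)$,
\begin{equation}\label{eq:d}
d_{y,m}\colon\quad X\mapsto t^mXy,\qquad P^\top\mapsto-t^myP^\top,\qquad\text{hence}\quad XP^\top\mapsto0,\quad A\mapsto0,\quad\tau\mapsto0 .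
\end{equation}

\begin{lemma}\label{lem:hD}
The elements $h$ and $D$ commute with $\operatorname{Im}\Phi$.
\end{lemma}

\begin{proof}
It suffices to show that they commute with $y^L$ and $y^R$ for $y\in\mathfrak g$, and, since $\sigma$ fixes $h$ and $D$, with $y^R$. For $h$, the image of the identity matrix of $\mathfrak{gl}(\ell)$, this is \eqref{eq:gl} with $\operatorname{tr}(1\otimes y)=0$. For $D$, part (c) of $y^R_{(m)}$ kills $D$, which does not involve the $p$ variables, so $y^R_{(m)}D=d_{y,m}\det X_0$ for $m\ge0$. For $m\ge1$ this is zero because $d_{y,m}X_0=0$. For $m=0$ it is the derivative of $\det$ at $X_0$ in the direction $X_0y$, namely $\operatorname{tr}(y)\det X_0=0$.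
\end{proof}

\begin{proposition}\label{prop:com}
$\operatorname{Com}_M\bigl(\pi_R(V),h,D\bigr)=\pi_L(V)$.
\end{proposition}

\begin{proof}
Call the left side $C$. It consists of the $v\in M$ killed by $y^R_{(m)}$, $h_{(m)}$ and $D_{(m)}$ for $y\in\mathfrak g$, $m\ge0$. The two factors of $V\otimes V$ commute, so $\pi_L(V)$ commutes with $\pi_R(V)$; with Lemma~\ref{lem:hD} this gives $\pi_L(V)\subset C$.

We prove $C\cap M_{\le d}\subset\pi_L(V)$ by induction on $d$, starting from $M_{\le-1}=0$. Let $v\in C\cap M_{\le d}$ and let $f$ be its component of degree $d$. If $f=0$ there is nothing to do, so let $f\ne0$. If an operator kills $v$, then its component of highest degree kills $f$.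

\emph{The currents.} Since $h=1^R$, the vector $v$ is killed by $y^R_{(m)}$ for all $y\in\mathfrak{gl}(n)$ and $m\geq0$. By Lemma~\ref{lem:modes} the highest component is $d_{y,m}$, so $d_{y,m}f=0$.

\emph{The determinant.} All modes of the fields $x_{ia}(z)$ commute, so the field of $D$ is $\det(x_{ia}(z))$, with no ordering needed. Write $x_{ia}(z)=X_{ia}(z)+x^-_{ia}(z)$ and expand. The terms with $r$ factors $x^-$ have degree $n-2r$. The term with $r=0$ is $\det X(z)$, a power series in $z$, which does not contribute to $D_{(m)}$ for $m\ge0$. The terms with $r=1$ sum to $\sum_{i,a}\operatorname{Cof}_{ia}X(z)\,x^-_{ia}(z)$. So the highest component of $D_{(m)}$, $m\ge0$, is the derivation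
\[
\delta_m=-\sum_{i,a}\sum_{k\ge m}[\operatorname{Cof}_{ia}X(t)]_{k-m}\,\frac{\partial}{\partial p_{ia,k}},
\]
where $[\,\cdot\,]_j$ is the coefficient of $t^j$, and $\delta_mf=0$. It sends $X\mapsto0$ and $P\mapsto-t^m\operatorname{Cof}X$, hence $XP^\top\mapsto-t^m\det X\cdot1$. Therefore
\begin{equation}\label{eq:delta}
\delta_m\colon\quad X\mapsto0,\qquad A\mapsto0,\qquad\tau\mapsto-n\,t^m\det X(t).
\end{equation}

Extend these derivations to $\mathcal O'$ and express $f$ in the coordinates \eqref{eq:coord}; it involves finitely many of them.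

\emph{$f$ does not depend on $\tau$.} By \eqref{eq:delta}, $\delta_m=-n\sum_{k\ge m}[\det X(t)]_{k-m}\,\partial/\partial\tau_k$. If $f$ depends on some $\tau_k$ and $K$ is the largest such index, then $0=\delta_Kf=-n\det X_0\,\partial f/\partial\tau_K\ne0$, a contradiction.

\emph{$f$ does not depend on $X$.} Suppose it does, and let $K\geq0$ be the largest index such that $f$ depends on an entry of $X_K$. By \eqref{eq:d}, $d_{y,K}$ kills $A$ and $X_0,\dots,X_{K-1}$ and sends $X_K$ to $X_0y$. So for all $k,l$,
\[
0=d_{e_{kl},K}f=\sum_a(X_0)_{ak}\,\frac{\partial f}{\partial(X_K)_{al}} .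
\]
As $X_0$ is invertible over $\mathcal O'$, all $\partial f/\partial(X_K)_{al}$ vanish, a contradiction.

Thus $f=g(A)$ with $g\in Q$. The homogeneous component $g_e$ of degree $e$ gives a homogeneous polynomial $g_e(A)$ of degree $2e$, nonzero if $g_e\neq0$. Hence $d$ is even and $g$ is homogeneous of degree $d/2$. Choose $w\in V_{\le d/2}$ with symbol $g$. By Lemma~\ref{lem:leading} and the inclusion $\pi_L(V)\subset C$, we have $v-\pi_L(w)\in C\cap M_{\le d-1}$, and the induction hypothesis applies.
\end{proof}

\section{The two centers and the proof of Theorem~\ref{thm:main}}\label{sec:proof}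

We can now carry out Example~\ref{ex:cubic} for the whole center.

\begin{proposition}\label{prop:theta}
$\Phi(z\otimes\mathbf 1)=\Phi(\mathbf 1\otimes z)$ for every $z\in\mathfrak z$.
\end{proposition}

\begin{proof}
Let $z\in\mathfrak z$. Then $\pi_R(z)$ commutes with $\pi_R(V)$ because $z$ is central, and with $h$ and $D$ by Lemma~\ref{lem:hD}. By Proposition~\ref{prop:com} and Lemma~\ref{lem:inj}, $\pi_R(z)=\pi_L(\theta(z))$ for a unique $\theta(z)\in V$. For $y\in\mathfrak g$ and $m\ge0$ we have $\pi_L(y_{(m)}\theta(z))=y^L_{(m)}\pi_R(z)=0$, so $\theta(z)\in\mathfrak z$ by injectivity. This defines a linear map $\theta\colon\mathfrak z\to\mathfrak z$.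

\emph{$\theta$ is an involution.} Applying $\sigma$ to $\pi_R(z)=\pi_L(\theta(z))$ gives $\pi_L(z)=\pi_R(\theta(z))=\pi_L(\theta^2(z))$, so $\theta^2=1$.

\emph{$\theta$ is unipotent.} Let $z\in\mathfrak z\cap V_{\le d}$ have symbol $f$ in degree $d$. Then $f\in R$ by Lemma~\ref{lem:symbz}, so $f(A)=f(B)$ by \eqref{eq:AB}. Lemma~\ref{lem:leading} gives $\pi_L(\theta(z)-z)=\pi_R(z)-\pi_L(z)\in M_{\le2d-1}$, and Lemma~\ref{lem:inj} gives $\theta(z)-z\in V_{\le d-1}$. So $\nu=\theta-1$ maps $\mathfrak z\cap V_{\le d}$ to $\mathfrak z\cap V_{\le d-1}$, and $\nu^{d+1}=0$ on $\mathfrak z\cap V_{\le d}$.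

From $(1+\nu)^2=1$ we get $\nu^2=-2\nu$, hence $\nu^{d+1}=(-2)^d\nu$. So $\nu=0$ on $\mathfrak z\cap V_{\le d}$ for every $d$, and $\theta=1$.
\end{proof}

\begin{lemma}\label{lem:ideal}
The ideal $\mathcal I=\langle s_2,\dots,s_n\rangle$ contains $z\otimes\mathbf 1-\mathbf 1\otimes z$ for every $z\in\mathfrak z$. In particular it does not depend on the choice of the generators $S^{(k)}$.
\end{lemma}

\begin{proof}
Let $U$ be the subspace of all $z\in\mathfrak z$ with $z\otimes\mathbf 1\equiv\mathbf 1\otimes z\bmod\mathcal I$. It contains $\mathbf 1$ and the $S^{(k)}$. For $a,b\in U$ and $m\in\mathbb Z$,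
\[
(a_{(m)}b)\otimes\mathbf 1=(a\otimes\mathbf 1)_{(m)}(b\otimes\mathbf 1)\equiv(\mathbf 1\otimes a)_{(m)}(\mathbf 1\otimes b)=\mathbf 1\otimes(a_{(m)}b)\mod\mathcal I .
\]
So $U$ is a vertex subalgebra containing generators of $\mathfrak z$, and $U=\mathfrak z$.
\end{proof}

\begin{lemma}\label{lem:lift}
Every homogeneous element $f\in\mathfrak a$ of degree $d$ is the symbol in degree $d$ of an element of $\mathcal I\cap V_{2,\le d}$.
\end{lemma}

\begin{proof}
The element $r_k=z_k\otimes\mathbf 1-\mathbf 1\otimes z_k$ is central in $V_2$ and lies in $\mathcal I$ by Lemma~\ref{lem:ideal}. The symbol of $T^jr_k$ in degree $k$ is $j!\,(\chi_{k,j}\otimes1-1\otimes\chi_{k,j})$. These symbols are homogeneous and generate $\mathfrak a$, so $f=\sum_{k,j}g_{k,j}\,j!\,(\chi_{k,j}\otimes1-1\otimes\chi_{k,j})$ with $g_{k,j}$ homogeneous of degree $d-k$. Choose $\hat g_{k,j}\in V_{2,\le d-k}$ with symbol $g_{k,j}$. By \eqref{eq:central}, $w=\sum_{k,j}(T^jr_k)\cdot\hat g_{k,j}$ lies in $\mathcal I\cap V_{2,\le d}$ and has symbol $f$.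
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:theta}, $\mathcal I\subset\ker\Phi$. We show $\ker\Phi\cap V_{2,\le d}\subset\mathcal I$ by induction on $d$, starting from $V_{2,\le-1}=0$. Let $v\in\ker\Phi\cap V_{2,\le d}$ have symbol $f$ in degree $d$. By Lemma~\ref{lem:leading}, $f(A,B)$ lies in $M_{\le2d-1}$; being homogeneous of degree $2d$, it is zero. So $f\in\mathfrak a$ by Proposition~\ref{prop:kernel}. Let $w\in\mathcal I\cap V_{2,\le d}$ have symbol $f$, as in Lemma~\ref{lem:lift}. Then $v-w\in\ker\Phi\cap V_{2,\le d-1}\subset\mathcal I$, so $v\in\mathcal I$.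
\end{proof}

\begin{remark}\label{rem:hyp}
The critical level enters only through Theorem~\ref{thm:FF}: generation of $\mathfrak z$ by the $z_k$ gives the unipotence of $\theta$, and the existence of central lifts of the $\chi_k$ gives Lemma~\ref{lem:lift}. The precise form of the embedding enters through \eqref{eq:AB} and through $\sigma\pi_L=\pi_R$, and it matters. Let $n\ge3$ and use $\mathbb C^n\otimes(\mathbb C^n)^*$ instead, that is, replace $\Phi$ by $\Phi'=\Phi\circ(1\otimes\iota)$, where $\iota$ is the automorphism of $V$ induced by $y\mapsto-y^\top$. On symbols $\iota$ acts by $f(A)\mapsto f(-A^\top)$, so $\iota(z_3)$ has symbol $-\chi_{3,0}$. Then $\Phi'(z_3\otimes\mathbf 1-\mathbf 1\otimes z_3)$ has leading term $2\operatorname{tr}A_0^3\ne0$, and the analog of Theorem~\ref{thm:main} fails for $\Phi'$.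
\end{remark}

\section{Structure of the image}\label{sec:structure}

Let $\mathcal V=\operatorname{Im}\Phi$, $\mathcal V_L=\pi_L(V)$, $\mathcal V_R=\pi_R(V)$. Filter $\mathcal V$ by $\mathcal V_{\le d}=\Phi(V_{2,\le d})$. Let $G=SL_n$ and $\mathfrak g/\!/G=\operatorname{Spec}\mathbb C[\mathfrak g]^G=\operatorname{Spec}\mathbb C[\chi_2,\dots,\chi_n]$. The character $\operatorname{ch}$ of a space graded by weight is $\sum_w(\dim\text{ in weight }w)\,q^w$.

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item The maps $\pi_L,\pi_R$ are injective, $\pi_L|_{\mathfrak z}=\pi_R|_{\mathfrak z}$, and $\mathcal V_L,\mathcal V_R$ are mutual commutants in $\mathcal V$. Moreover $\mathcal V_L\cap\mathcal V_R=\pi_L(\mathfrak z)$, and this is exactly the center of $\mathcal V$. In $M$ we have $\mathcal V_L=\operatorname{Com}_M(\mathcal V_R,h,D)$, and symmetrically with $L$ and $R$ exchanged.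
\item We have $\operatorname{gr}\mathcal V\cong\mathbb C[J(\mathfrak g\times_{\mathfrak g/\!/G}\mathfrak g)]$, and this ring is a domain. For the conformal weight grading,
\[
\operatorname{ch}\mathcal V=\prod_{j\ge1}(1-q^j)^{-2(n^2-1)}\prod_{k=2}^n\prod_{j\ge k}(1-q^j).
\]
\item Let the $S^{(k)}$, $2\le k\le n$, generate $\mathfrak z$ and have conformal weight $k$. For every proper subset $K\subsetneq\{2,\dots,n\}$ we have $\langle s_k:k\in K\rangle\subsetneq\ker\Phi$. In particular, for $n\ge3$ the kernel is strictly larger than $\langle s_2\rangle=\langle s\rangle$.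
\item The vertex subalgebra of $M$ generated by the images of $\mathfrak{gl}(n)\times\mathfrak{gl}(n)$ is $\mathcal V\otimes\mathcal H$, where $\mathcal H$ is the Heisenberg vertex algebra generated by $h$, with $h(z)h(w)\sim-n^2/(z-w)^2$.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) Injectivity follows from Lemma~\ref{lem:inj} and $\pi_R=\sigma\pi_L$, the equality on $\mathfrak z$ is Proposition~\ref{prop:theta}, and the last statement is Proposition~\ref{prop:com} together with its image under $\sigma$. An element of $\mathcal V$ commutes with $h$ and $D$ by Lemma~\ref{lem:hD}; so if it commutes with $\mathcal V_R$, it lies in $\mathcal V_L$. Conversely $\mathcal V_L$ commutes with $\mathcal V_R$. Thus $\operatorname{Com}_{\mathcal V}(\mathcal V_R)=\mathcal V_L$, and $\operatorname{Com}_{\mathcal V}(\mathcal V_L)=\mathcal V_R$ by applying $\sigma$, which preserves $\mathcal V$. Since $\mathcal V_L$ and $\mathcal V_R$ generate $\mathcal V$, the center of $\mathcal V$ is the intersection of these commutants, $\mathcal V_L\cap\mathcal V_R$. An element $\pi_L(v)$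 of this intersection commutes with $\mathcal V_L$, so $v\in\mathfrak z$ by injectivity; conversely $\pi_L(\mathfrak z)=\pi_R(\mathfrak z)\subset\mathcal V_L\cap\mathcal V_R$.

(2) The ring $\operatorname{gr}\mathcal V$ is the quotient of $\operatorname{gr}V_2=Q\otimes Q$ by the span of the symbols of elements of $\ker\Phi$. This span contains $\mathfrak a$ by Lemma~\ref{lem:lift}, and the proof of Theorem~\ref{thm:main} shows that it is contained in $\mathfrak a$. So $\operatorname{gr}\mathcal V=(Q\otimes Q)/\mathfrak a$, which is the coordinate ring of the arc scheme of $\mathfrak g\times_{\mathfrak g/\!/G}\mathfrak g=\{(A,B):\chi_k(A)=\chi_k(B),\ 2\le k\le n\}$ by the definition in Section~\ref{ss:jets}. It embeds in the domain $\mathcal O$ by Proposition~\ref{prop:kernel}. The filtration is compatible with weights, so $\operatorname{ch}\mathcal V=\operatorname{ch}(Q\otimes_RQ)$. By Proposition~\ref{prop:free}(b), $Q\cong E\otimes R$ and $Q\otimes_RQ\cong E\otimes Q$ as graded spaces, so $\operatorname{ch}\mathcal V=(\operatorname{ch}Q)^2/\operatorname{ch}R$. Both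 rings are polynomial: $Q$ has $n^2-1$ generators in each weight $j\ge1$, and $R$ has, for each $k$, one generator in each weight $j\ge k$.

(3) \emph{The $T^jS^{(k)}$ are free generators of $\mathfrak z$.} A monomial of weight $k$ in the $T^jz_i$ is either $z_k$ or involves only $z_i$ with $i<k$. So $S^{(k)}=c_kz_k+F_k$, where $F_k$ is a polynomial in the $T^jz_i$, $i<k$. Let $\mathfrak z_+$ be the part of positive weight. By Lemma~\ref{lem:symbz} the quotient $\mathfrak z_+/(\mathfrak z_+^2+T\mathfrak z_+)$ has basis $z_2,\dots,z_n$. The class of $S^{(k)}$ is $c_kz_k$, and these classes span the quotient because the $S^{(k)}$ generate $\mathfrak z$ under products and $T$. Hence all $c_k\ne0$. The substitution $T^jS^{(k)}=c_kT^jz_k+T^jF_k$ is triangular with respect to $k$, so $\mathfrak z$ is the polynomial ring in the $T^jS^{(k)}$.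

\emph{$V$ is free over $\mathfrak z$.} Let $\{\epsilon_\gamma\}$ be a basis of $E$, homogeneous of degrees $d_\gamma$ and containing $1$, and let $v_\gamma\in V_{\le d_\gamma}$ have symbol $\epsilon_\gamma$, with $\mathbf 1$ lifting $1$. The symbol of $v\in V_{\le d}$ is $\sum_\gamma\rho_\gamma \epsilon_\gamma$ with $\rho_\gamma\in R$ homogeneous of degree $d-d_\gamma$; lifting $\rho_\gamma$ to $a_\gamma\in\mathfrak z\cap V_{\le d-d_\gamma}$ by Lemma~\ref{lem:symbz}, we get $v-\sum a_\gamma\cdot v_\gamma\in V_{\le d-1}$. By induction the $v_\gamma$ span $V$ over $\mathfrak z$. If $\sum a_\gamma\cdot v_\gamma=0$ with $a_\gamma\in\mathfrak z$ not all zero, let $e_\gamma$ be minimal with $a_\gamma\in V_{\le e_\gamma}$ and let $d$ be the maximum of $e_\gamma+d_\gamma$ over the nonzero $a_\gamma$. The symbol in degree $d$ is then a nontrivial $R$-linear relation among the $\epsilon_\gamma$, which is impossible. So the $v_\gamma$ form a basis, and $V_2$ is free over $Z_2=\mathfrak z\otimes\mathfrak z$ with basis $v_\gamma\otimes v_{\gamma'}$, which contains $\mathbf 1\otimes\mathbf 1$.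

\emph{The ideal generated by the $s_k$, $k\in K$.} Let $\mathfrak b\subset Z_2$ be the ideal of the commutative ring $Z_2$ generated by the $T^js_k$, $k\in K$, $j\ge0$. The space $\mathfrak b\cdot V_2$ is stable under all modes of $V_2$, which commute with the action of $Z_2$, and under $T$, since $T\mathfrak b\subset\mathfrak b$. So it is an ideal of $V_2$. It contains the $s_k$, $k\in K$, and is contained in the ideal that they generate, so $\langle s_k:k\in K\rangle=\mathfrak b\cdot V_2=\bigoplus\mathfrak b\cdot(v_\gamma\otimes v_{\gamma'})$. Hence $\langle s_k:k\in K\rangle\cap Z_2=\mathfrak b$. Let $i\notin K$. The ring $Z_2$ is polynomial in the $T^jS^{(k)}\otimes\mathbf 1$ and $\mathbf 1\otimes T^jS^{(k)}$. The homomorphism $Z_2\to\mathbb C$ sending $S^{(i)}\otimes\mathbf 1$ to $1$ and all other variables to $0$ kills $\mathfrak b$ and sends $s_i$ to $1$. So $s_i\notin\langle s_k:k\in K\rangle$, while $s_i\in\ker\Phi$. Finally $S^{(2)}=c_2z_2=c_2S$, so $\langle s_2\rangle=\langle s\rangle$.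

(4) Both identity matrices map to $h$, so the subalgebra is generated by $\mathcal V$ and $h$. By \eqref{eq:gl}, $[h_{(m)},h_{(k)}]=-n^2m\,\delta_{m+k,0}$. Since $h$ commutes with $\mathcal V$, the map $\mathcal V\otimes\mathcal H\to M$, $v\otimes a\mapsto v_{(-1)}a$, is a homomorphism onto this subalgebra, and it sends $v\otimes F\mathbf 1$ to $Fv$ for a polynomial $F$ in $h_{(-1)},h_{(-2)},\dots$. Suppose $\sum_\gamma F_\gamma v_\gamma=0$ with distinct monomials $F_\gamma$ and nonzero $v_\gamma\in\mathcal V$. Because $h_{(m)}\mathcal V=0$ for $m\ge0$, the operator $h_{(m)}$, $m\ge1$, acts on such a sum as $-n^2m\,\partial/\partial h_{(-m)}$ acting on the $F_\gamma$. Let $F_\gamma=\prod_ih_{(-m_i)}$ have maximal degree. Then $\prod_ih_{(m_i)}$ sends $F_\gamma v_\gamma$ to a nonzero multiple of $v_\gamma$ and kills the other terms, a contradiction. So the map is injective.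
\end{proof}

\begin{thebibliography}{9}

\bibitem{AKMPP}
Drazen Adamovic, Victor G. Kac, Pierluigi Moseneder Frajria, Paolo Papi, Ozren Perse,
\emph{Kostant's pair of Lie type and conformal embeddings}, arXiv:1802.02929 (2018).

\bibitem{EF}
Eisenbud and Frenkel, appendix to \cite{Mu}.

\bibitem{FF}
Feigin and Frenkel, 1992.

\bibitem{Fr}
E. Frenkel, \emph{Langlands Correspondence for Loop Groups}.

\bibitem{He}
Hesselink, \emph{Cohomology and the resolution of the nilpotent variety}, 1976.

\bibitem{Ko}
Kostant, 1963.

\bibitem{Mu}
Musta\c{t}\u{a}, Invent. Math. 145 (2001).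

\end{thebibliography}
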